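# When $\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)$ vanishes for $1\le i\le\dim R$

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring of dimension $d$. The modules $M$, $N$ whose behavior we study are finitely generated and nonzero. The ring need not be Cohen–Macaulay or complete.

## 1. Socles, Bass numbers, minimal resolutions, and the complex $\operatorname{Hom}_R(F,J)$

**Definition (essential submodule, injective hull, socle).** A submodule $U\subseteq X$ is *essential* if every nonzero submodule of $X$ meets $U$ nontrivially. An *injective hull* of $U$ is an injective module containing $U$ as an essential submodule; it exists, and any injective module containing $U$ contains an injective hull of $U$. We write $E=E_R(k)$ for the injective hull of $k$. The *socle* of $X$ is $\operatorname{Soc}X=\{x\in X:\mathfrak mx=0\}\cong\operatorname{Hom}_R(k,X)$.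

*Example.* Let $R$ be a discrete valuation ring (DVR) with uniformizer $t$ and fraction field $Q$. Then $E=Q/R$. Its socle is the copy of $k$ spanned by the class of $t^{-1}$, and every nonzero submodule of $Q/R$ contains it.

**Definition (torsion functor).** $\Gamma(X)=\{x\in X:\mathfrak m^sx=0\text{ for some }s\}$.

*Example.* Over a DVR, $\Gamma(Q\oplus Q/R)=Q/R$, because $t$ acts bijectively on $Q$.

Every nonzero $x\in\Gamma(X)$ generates a nonzero module of finite length, and such a module has a nonzero socle. Hence $\operatorname{Soc}X=\operatorname{Soc}\Gamma(X)$ is essential in $\Gamma(X)$. We also use three textbook facts about injective modules.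

* An injective module is a direct sum of copies of the modules $E_R(R/\mathfrak p)$ with $\mathfrak p$ prime. We have $\Gamma(E)=E$, and $\Gamma(E_R(R/\mathfrak p))=0$ for $\mathfrak p\ne\mathfrak m$, since an element of $\mathfrak m\setminus\mathfrak p$ acts bijectively on $E_R(R/\mathfrak p)$.
* $E$ is an injective cogenerator: if $0\ne x\in X$, some homomorphism $X\to E$ does not kill $x$.
* Finite direct sums of injective modules are injective, and an injective submodule of any module is a direct summand.

**Definition (minimal injective resolution, injective dimension, Bass numbers).** An injective resolution $0\to X\to J^0\to J^1\to\cdots$ is *minimal* if $\ker(J^b\to J^{b+1})$ is essential in $J^b$ for every $b\ge0$. Every $X$ has one, and the *injective dimension* $\operatorname{id}X$ is its length. For $X$ finitely generated, the *Bass numbers* are the finite numbers $\mu^i(X)=\dim_k\operatorname{Ext}^i_R(k,X)$. The zero module has injective dimension $-\infty$, which counts as finite.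

*Example.* Over a DVR, $0\to R\to Q\to Q/R\to0$ is a minimal injective resolution of $R$, so $\mu^0(R)=0$, $\mu^1(R)=1$, $\operatorname{id}R=1$. For $k$ the minimal resolution is $0\to k\to E\xrightarrow{\,t\,}E\to0$, so $\mu^0(k)=\mu^1(k)=1$ and $\operatorname{id}k=1$.

Minimality has this consequence. A simple submodule of $J^b$ must meet the essential submodule $\ker(J^b\to J^{b+1})$, hence lies in it. So
$$J^b\to J^{b+1}\ \text{ kills }\ \operatorname{Soc}J^b ,\tag{1}$$
that is, $\operatorname{Hom}_R(k,J)$ has zero differential. Therefore $\operatorname{Ext}^b_R(k,X)=\operatorname{Hom}_R(k,J^b)=\operatorname{Soc}J^b$, and by the structure of injective modules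
$$\Gamma(J^b)\cong E^{\mu^b(X)}.\tag{2}$$

**Definition (minimal free resolution).** A resolution $(F,\partial)$ of $M$ by finitely generated free modules is *minimal* if $\partial F\subseteq\mathfrak mF$. It exists, and its length is the projective dimension $\operatorname{pd}M$.

*Example.* Over a DVR, $0\to R\xrightarrow{t^s}R\to R/(t^s)\to0$ gives the minimal resolution of $R/(t^s)$, $s\ge1$. Over $k[x]/(x^2)$, the minimal resolution of $k$ is $\cdots\xrightarrow{x}R\xrightarrow{x}R\xrightarrow{x}R$, so $\operatorname{pd}k=\infty$.

**Definition (depth, Cohen–Macaulay, canonical module).** For $X\neq 0$ finitely generated, $\operatorname{depth}X=\min\{i:\mu^i(X)\ne0\}$; it is at most $\dim X\le d$. We set $\operatorname{depth}0=\infty$. The module $X$ is *maximal Cohen–Macaulay* if $\operatorname{depth}X=d$, and $R$ is *Cohen–Macaulay* if $\operatorname{depth}R=d$. A *canonical module* $\omega$ of a Cohen–Macaulay ring is a maximal Cohen–Macaulay module with $\operatorname{id}\omega=d$ and $\mu^d(\omega)=1$.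

*Example.* If $R$ is Gorenstein, $\omega=R$. If $R=k[x,y]/(x,y)^2$, then $d=0$ and $\omega=E$; this is not $R$, since $\operatorname{Soc}R=(x,y)$ has dimension $2$ and $\operatorname{Soc}E$ has dimension $1$.

**Fact (Bass's formula; Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 3.1.17).** If $X\neq0$ is finitely generated and $\operatorname{id}X<\infty$, then $\operatorname{id}X=\operatorname{depth}R$.

**Definition (the complex $\operatorname{Hom}_R(F,J)$).** Let $F$ be a free resolution of $M$ and $J$ an injective resolution of $N$. Put
$$K^m=\bigoplus_{a+b=m}\operatorname{Hom}_R(F_a,J^b),\qquad \delta f=d_Jf-(-1)^mf\partial_{a+1}\quad\text{for } f\in\operatorname{Hom}_R(F_a,J^b),\ a+b=m.$$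
One computes $\delta\delta f=-(-1)^md_Jf\partial-(-1)^{m+1}d_Jf\partial=0$. It is a textbook fact that $H^m(K)=\operatorname{Ext}^m_R(M,N)$.

*Example.* Over a DVR let $M=R/(t)$ and $N=R$, with the resolutions above. Then $K^0=Q$, $K^1=Q/R\oplus Q$, $K^2=Q/R$, with $\delta(q)=(\bar q,-tq)$ and $\delta(a,b)=ta+\bar b$. The first map is injective and the second is surjective. In degree $1$, a cocycle can be changed by a coboundary to make $a=0$; then $b\in R$, and the remaining coboundaries are the $(0,-tq)$ with $q\in R$. So $H^1(K)=R/tR=\operatorname{Ext}^1_R(R/(t),R)$, and the other cohomology is $0$.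

**Definition (mapping cone).** The cone $C$ of a chain map $\psi:A\to K$ has $C^m=A^{m+1}\oplus K^m$ and differential $(a,x)\mapsto(-d_Aa,\ \psi a+\delta x)$. There is a long exact sequence
$$\cdots\to H^m(A)\to H^m(K)\to H^m(C)\to H^{m+1}(A)\to H^{m+1}(K)\to\cdots$$
in which $H^m(A)\to H^m(K)$ is induced by $\psi$.

*Example.* If $A$ and $K$ are single modules $X$, $Y$ in degree $0$, the cone is $X\to Y$ in degrees $-1,0$. Its cohomology is the kernel and the cokernel.

## 2. The problem and three theorems

If $M\cong R^r$ is free and $\operatorname{id}N<\infty$, then $\operatorname{Hom}_R(M,N)\cong N^r$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $i\ge1$. The problem, whose source is Victor D. Mendoza-Rubio and Victor H. Jorge-Pérez, "The Auslander-Reiten Conjecture, Finite $C$-Injective Dimension of $\operatorname{Hom}$, and vanishing of $\operatorname{Ext}$", arXiv:2312.05914 (2023), is whether one can go back, using only the first $d$ Ext modules: *if $\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$, must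 $M$ be free and $N$ have finite injective dimension?* The answer is yes.

**Theorem A.** If $\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$, then $M$ is free and $N$ has finite injective dimension.

**Theorem B.** The following are equivalent:

1. $M$ is free and $\operatorname{id}N<\infty$;
2. $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge1$;
3. $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$;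
4. $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$ and $\operatorname{Ext}^{d-i}_R(k,\operatorname{Ext}^i_R(M,N))=0$ for $1\le i\le d$.

In particular, in (3) it is enough to assume $\operatorname{depth}\operatorname{Ext}^i_R(M,N)\ge d-i+1$ for $1\le i\le d$ in place of the vanishing.

**Theorem C.** Let $R$ be any Cohen–Macaulay local ring of dimension $d\ge1$ with canonical module $\omega$, and let $1\le j\le d$. There is a non-free $M$ such that, with $N=\omega$, all conditions in (3) and all conditions in (4) hold except the single one with $i=j$. Moreover $\operatorname{depth}\operatorname{Ext}^j_R(M,N)=d-j$. So none of the $d$ vanishing conditions can be dropped, and the depth bound $d-i+1$ cannot be lowered.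

## 3. Two cases by hand: finite projective dimension, and dimension zero

**Modules $M$ with $\operatorname{pd}M\le d$.** Suppose we happen to know that $p=\operatorname{pd}M$ satisfies $p\le d$; this holds for every $M$ when $R$ is regular. If $p\ge1$, then $F_{p+1}=0$ and
$$\operatorname{Ext}^p_R(M,N)=\operatorname{coker}\bigl(\operatorname{Hom}_R(F_{p-1},N)\to\operatorname{Hom}_R(F_p,N)\bigr).$$
The map is $f\mapsto f\partial_p$, and $\partial_p$ has entries in $\mathfrak m$, so its image lies in $\mathfrak m\operatorname{Hom}_R(F_p,N)$. Since $\operatorname{Hom}_R(F_p,N)\ne0$ is finitely generated, Nakayama's lemma gives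
$$\operatorname{Ext}^p_R(M,N)\neq0\qquad(p=\operatorname{pd}M\ge 1).\tag{3}$$
If $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$, this forces $p=0$. Over a DVR, for instance, it is the observation that $\operatorname{Ext}^1_R(R/(t^s),N)=N/t^sN\neq0$. So the whole difficulty of Theorem A is to prove $\operatorname{pd}M\le d$.

**Dimension zero.** Let $d=0$. There are no Ext conditions, and by Bass's formula the hypothesis says that $I=\operatorname{Hom}_R(M,N)$ is injective. Let $F$ be the minimal free resolution of $M$ and $J^0$ the injective hull of $N$. Then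
$$I\subseteq\operatorname{Hom}_R(F_0,N)\subseteq\operatorname{Hom}_R(F_0,J^0),$$
where $I$ consists of the $f:F_0\to J^0$ with $f\partial_1=0$ and $f(F_0)\subseteq N$.

First, $I$ contains the socle of $\operatorname{Hom}_R(F_0,J^0)$. That socle is $\operatorname{Hom}_R(F_0,\operatorname{Soc}J^0)$, and $\operatorname{Soc}J^0=\operatorname{Soc}N$ because $N$ is essential in $J^0$. A map $F_0\to\operatorname{Soc}N$ kills $\mathfrak mF_0\supseteq\operatorname{im}\partial_1$, so it lies in $I$.

Second, $I$ is everything. It is injective, hence a direct summand. It contains the socle, which is essential because $R$ is Artinian, so a complement of $I$ meets the socle in $0$ and is therefore $0$. Thus $I=\operatorname{Hom}_R(F_0,J^0)$.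

Third, we read off the conclusion. Every map $F_0\to J^0$ lands in $N$, so $N=J^0$ is injective. Every map $F_0\to J^0$ kills $\operatorname{im}\partial_1$. As $J^0$ is a nonzero sum of copies of $E$ and $E$ is a cogenerator, $\partial_1=0$, so $M=F_0$ is free.

## 4. Reducing modulo a regular element, and where this stops

With $d=0$ settled, the natural plan is induction on $d$. Suppose $d\ge1$ and some $x\in\mathfrak m$ is regular on $R$, on $M$ and on $N$. Write a bar for reduction modulo $x$, so $\dim\bar R=d-1$. Since $x$ is regular on $R$ and $M$, $F\otimes_R\bar R$ is the minimal free resolution of $\bar M$ over $\bar R$, and so $\operatorname{Ext}^i_{\bar R}(\bar M,\bar N)\cong\operatorname{Ext}^i_R(M,\bar N)$ for all $i\ge0$. Apply $\operatorname{Hom}_R(M,-)$ to $0\to N\xrightarrow{x}N\to\bar N\to0$. For $1\le i\le d-1$ the module $\operatorname{Ext}^i_R(M,\bar N)$ sits between $\operatorname{Ext}^i_R(M,N)=0$ and $\operatorname{Ext}^{i+1}_R(M,N)=0$, so it vanishes. In low degrees,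
$$0\to I\xrightarrow{x}I\to\operatorname{Hom}_R(M,\bar N)\to\operatorname{Ext}^1_R(M,N)=0,$$
so $\operatorname{Hom}_{\bar R}(\bar M,\bar N)\cong I/xI$, which has finite injective dimension over $\bar R$ because $x$ is regular on $R$ and on $I$. The hypotheses pass to $\bar R$. If $\bar M$ is free then $F_1\otimes\bar R=0$, so $F_1=0$, $M\cong R^r$ is free, and $N^r\cong I$ has finite injective dimension.

This proves Theorem A when $R$ is Cohen–Macaulay and $M,N$ are both maximal Cohen–Macaulay: for $d\ge 1$ all three have positive depth, prime avoidance supplies $x$, and the assumptions persist down to dimension zero.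

It stops where $x$ is chosen. Nothing in the hypotheses says that $R$, $M$ or $N$ has positive depth. Over a DVR the pair $M=R$, $N=k$ satisfies all the hypotheses, yet no $x\in\mathfrak m$ is regular on $N$. On the other side, over a DVR one has to rule out candidates such as $M=R\oplus k$, on which no $x\in\mathfrak m$ is regular. So we need an argument that chooses no elements.

## 5. Comparing an injective resolution of $\operatorname{Hom}_R(M,N)$ with $\operatorname{Hom}_R(F,J)$

The argument for $d=0$ chose no elements. It compared the injective module $I$ with the injective module $\operatorname{Hom}_R(F_0,J^0)$ through their socles. In higher dimension we replace $I$ by its minimal injective resolution $A$, and $\operatorname{Hom}_R(F_0,J^0)$ by the whole complex $K=\operatorname{Hom}_R(F,J)$. The inclusion $I\subseteq K^0$ extends to a chain map $\psi:A\to K$. What separates $A$ from $K$ is the cone of $\psi$, and its cohomology is exactly $\operatorname{Ext}^i_R(M,N)$ for $i\ge1$. Vanishing conditions on these modules make $\psi^n$ surjective on socles in one degree $n$, and then on $\Gamma$.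 If also $\Gamma(A^{n+1})=0$, the differential of $K$ must vanish on $\Gamma(K^n)$. The component $f\mapsto\pm f\partial$ of this differential then shows that a map in the free resolution is zero.

**Proposition 1.** Let $n\ge0$. Suppose $\operatorname{Ext}^{n+1}_R(k,\operatorname{Hom}_R(M,N))=0$ and $\operatorname{Ext}^{n-q}_R(k,\operatorname{Ext}^q_R(M,N))=0$ for $1\le q\le n$. Then $\operatorname{pd}_RM\le n-j$ for every $0\le j\le n$ with $\operatorname{Ext}^j_R(k,N)\neq0$.

Two lemmas carry the steps just described.

**Lemma 2.** Let $C$ be a complex of injective modules with $C^m=0$ for $m\ll0$, and let $n$ be an integer. If $\operatorname{Ext}^{n-q}_R(k,H^q(C))=0$ for all $q\le n$, then $H^n(\operatorname{Hom}_R(k,C))=0$.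

*Proof.* This can be read off the spectral sequence $\operatorname{Ext}^p_R(k,H^q(C))\Rightarrow H^{p+q}(\operatorname{Hom}_R(k,C))$, which converges since $C$ is bounded below: all its terms with $p+q=n$ vanish. Here is the same argument by short exact sequences. Let $Z^m$, $B^m$ be the cocycles and coboundaries of $C$, so that
$$0\to B^m\to Z^m\to H^m(C)\to0,\qquad 0\to Z^{m-1}\to C^{m-1}\to B^m\to0$$
are exact.

We first claim that $\operatorname{Ext}^s_R(k,Z^{n-s})=0$ for all $s\ge1$. For $s$ large, $Z^{n-s}=0$. Suppose $\operatorname{Ext}^{s+1}_R(k,Z^{n-s-1})=0$ with $s\ge1$. The second sequence with $m=n-s$, together with $\operatorname{Ext}^s_R(k,C^{n-s-1})=0$ (injectivity, $s\ge1$), embeds $\operatorname{Ext}^s_R(k,B^{n-s})$ into $\operatorname{Ext}^{s+1}_R(k,Z^{n-s-1})=0$. So $\operatorname{Ext}^s_R(k,B^{n-s})=0$. The first sequence places $\operatorname{Ext}^s_R(k,Z^{n-s})$ between $\operatorname{Ext}^s_R(k,B^{n-s})=0$ and $\operatorname{Ext}^s_R(k,H^{n-s}(C))$, which is $0$ by hypothesis with $q=n-s$. Descending induction on $s$ proves the claim.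

Now let $f$ be a cocycle of degree $n$ in $\operatorname{Hom}_R(k,C)$, that is, a map $f:k\to Z^n$. Its composite with $Z^n\to H^n(C)$ is zero since $\operatorname{Hom}_R(k,H^n(C))=0$, so $f$ maps into $B^n$. The obstruction to lifting $f:k\to B^n$ along $C^{n-1}\to B^n$ lies in $\operatorname{Ext}^1_R(k,Z^{n-1})$, which is $0$ by the claim with $s=1$. So $f$ lifts to $k\to C^{n-1}$, that is, $f$ is a coboundary. $\blacksquare$

**Lemma 3.** Let $u:X\to Y$ be a homomorphism with $X\cong E^a$, $Y\cong E^c$, and $a,c$ finite. If $u(\operatorname{Soc}X)=\operatorname{Soc}Y$, then $u$ is surjective.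

Injectivity of $X$ matters here: the inclusion $k\subset E$ over a DVR is onto on socles but is not onto.

*Proof.* Choose a subspace $V'\subseteq\operatorname{Soc}X$ that $u$ maps isomorphically onto $\operatorname{Soc}Y$. As $X$ is injective, it contains an injective hull $E'$ of $V'$. The kernel of $u|_{E'}$ meets $V'$ in $0$, and $V'$ is essential in $E'$, so $u|_{E'}$ is injective. Hence $u(E')\cong E'$ is an injective submodule of $Y$, and $Y=u(E')\oplus Y'$ for some $Y'$. Since $\operatorname{Soc}Y=u(V')\subseteq u(E')$, we get $Y'\cap\operatorname{Soc}Y=0$. But $\operatorname{Soc}Y$ is essential in $Y=\Gamma(Y)$, so $Y'=0$ and $u(E')=Y$. $\blacksquare$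

## 6. Proof of Proposition 1

Let $(F,\partial)$ be the minimal free resolution of $M$, $J$ the minimal injective resolution of $N$, $K=\operatorname{Hom}_R(F,J)$ with differential $\delta$, and $I=\operatorname{Hom}_R(M,N)$. Each $K^m$ is a finite direct sum of copies of $J^0,\dots,J^m$, hence injective, and $K^m=0$ for $m<0$.

**Step 1: construct the comparison map $\psi:A\to K$.** The aim is a chain map inducing an isomorphism on $H^0$. An element of $Z^0(K)$ is a map $f:F_0\to J^0$ with $f\partial_1=0$ and $d_Jf=0$. The first condition says that $f$ factors through $M$, the second that its image lies in $N$. So $Z^0(K)=I$. Let $I\to A$ be the minimal injective resolution ($A=0$ if $I=0$). As $K^0$ is injective, the inclusion $I\hookrightarrow K^0$ extends to $\psi^0:A^0\to K^0$. The map $\delta\psi^0$ kills $I$, so it induces a map $A^0/I\to K^1$. Since $A^0/I$ embeds in $A^1$ and $K^1$ is injective, this extends to $\psi^1:A^1\to K^1$ with $\psi^1d_A=\delta\psi^0$. Continue: given $\psi^{m}$ with $\psi^md_A=\delta\psi^{m-1}$, the map $\delta\psi^m$ kills $d_A(A^{m-1})=\ker(A^m\to A^{m+1})$, so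 it induces a map on the image of $A^m$ in $A^{m+1}$, which extends to $\psi^{m+1}$. On $H^0$, the chain map $\psi$ is the identity of $I$.

**Step 2: compute the cohomology of the cone.** The aim is to show that the cone $C$ of $\psi$ carries only the higher Ext modules. $C$ is a complex of injectives with $C^m=0$ for $m<-1$. We have $H^m(A)=0$ for $m\neq0$, $H^m(K)=0$ for $m<0$, and $H^0(A)\to H^0(K)$ is an isomorphism. The long exact sequence of the cone gives
$$H^m(C)=0\ \ (m\le0),\qquad H^m(C)\cong H^m(K)=\operatorname{Ext}^m_R(M,N)\ \ (m\ge1).$$
In detail, $H^{-1}(C)$ is the kernel of $H^0(A)\to H^0(K)$; $H^0(C)$ sits between the cokernel of that map and $H^1(A)=0$; and for $m\ge1$ both $H^m(A)$ and $H^{m+1}(A)$ vanish.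

**Step 3: show that $\psi^n$ is surjective on socles.** By Step 2 and the hypothesis, $\operatorname{Ext}^{n-q}_R(k,H^q(C))=0$ for all $q\le n$: for $1\le q\le n$ this is assumed, and for $q\le0$ the module $H^q(C)$ is zero. Lemma 2 gives $H^n(\operatorname{Hom}_R(k,C))=0$. Now $\operatorname{Hom}_R(k,C)$ is the cone of $\operatorname{Hom}_R(k,\psi)$, so its long exact sequence shows that
$$H^n(\operatorname{Hom}_R(k,A))\to H^n(\operatorname{Hom}_R(k,K))$$
is surjective. Both complexes have zero differential. For $\operatorname{Hom}_R(k,A)$ this is (1). For $\operatorname{Hom}_R(k,K)$, note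
$$\operatorname{Hom}_R(k,K^m)=\bigoplus_{a+b=m}\operatorname{Hom}_R(F_a,\operatorname{Soc}J^b).$$
If $f:F_a\to\operatorname{Soc}J^b$, then $d_Jf=0$ by (1), and $f\partial_{a+1}(F_{a+1})\subseteq f(\mathfrak mF_a)=\mathfrak mf(F_a)=0$, because $F$ is minimal. So $\delta f=0$. Hence no cohomology needs to be taken, and
$$\psi^n:\operatorname{Soc}A^n\to\operatorname{Soc}K^n\quad\text{is surjective.}\tag{4}$$

**Step 4: pass from socles to $\Gamma$.** By (2), $\Gamma(A^n)\cong E^{\mu^n(I)}$. Since $F_a$ is finitely generated and free, $\Gamma\operatorname{Hom}_R(F_a,J^b)=\operatorname{Hom}_R(F_a,\Gamma J^b)$, and $\Gamma J^b\cong E^{\mu^b(N)}$, so $\Gamma(K^n)\cong E^c$ with $c$ finite. The map $\Gamma(\psi^n):\Gamma(A^n)\to\Gamma(K^n)$ is onto on socles by (4). By Lemma 3,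
$$\Gamma(\psi^n):\Gamma(A^n)\to\Gamma(K^n)\quad\text{is surjective.}\tag{5}$$

**Step 5: show that $\delta$ vanishes on $\Gamma(K^n)$.** Here the condition on $\operatorname{Hom}_R(M,N)$ enters. It says $\mu^{n+1}(I)=0$, so $\Gamma(A^{n+1})=0$ by (2). Since $d_A$ maps $\Gamma(A^n)$ into $\Gamma(A^{n+1})=0$,
$$\delta\,\psi^n(a)=\psi^{n+1}(d_Aa)=0\qquad\text{for }a\in\Gamma(A^n).$$
By (5), every element of $\Gamma(K^n)$ has the form $\psi^n(a)$ with $a\in\Gamma(A^n)$. So $\delta=0$ on $\Gamma(K^n)$.

**Step 6: conclude that a map in $F$ is zero.** Let $0\le j\le n$ with $\mu^j(N)\neq0$, and put $i=n-j$. Take $f\in\operatorname{Hom}_R(F_i,\Gamma J^j)\subseteq\Gamma(K^n)$. The components of $\delta f$ are $d_Jf\in\operatorname{Hom}_R(F_i,J^{j+1})$ and $\pm f\partial_{i+1}\in\operatorname{Hom}_R(F_{i+1},J^j)$; they lie in different summands of $K^{n+1}$, so both vanish. In particular $f\partial_{i+1}=0$. As $\mu^j(N)\ne0$, the module $\Gamma J^j$ contains a copy of $E$. Hence $g\,\partial_{i+1}=0$ for every $g:F_i\to E$, and since $E$ is a cogenerator, $\partial_{i+1}=0$. Exactness at $F_{i+1}$ and minimality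 give
$$F_{i+1}=\ker\partial_{i+1}=\operatorname{im}\partial_{i+2}\subseteq\mathfrak mF_{i+1},$$
so $F_{i+1}=0$ by Nakayama's lemma, and $\operatorname{pd}M\le i=n-j$. $\blacksquare$

## 7. Theorem A from $n=d$ and $j=\operatorname{depth}N$

Assume $I=\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$.

**Step 1: check the hypotheses of Proposition 1 for $n=d$.** If $I\ne0$, Bass's formula gives $\operatorname{id}I=\operatorname{depth}R\le d$, so $\operatorname{Ext}^{d+1}_R(k,I)=0$. If $I=0$ this is trivial. The modules $\operatorname{Ext}^q_R(M,N)$, $1\le q\le d$, are zero, so the other conditions hold.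

**Step 2: get finite projective dimension.** Put $t=\operatorname{depth}N$. As $N\ne0$, we have $t\le\dim N\le d$ and $\operatorname{Ext}^t_R(k,N)\neq0$. Proposition 1 with $j=t$ gives $p:=\operatorname{pd}M\le d-t\le d$.

**Step 3: exclude $p\ge1$.** If $p\ge1$, then $\operatorname{Ext}^p_R(M,N)\ne0$ by (3), with $1\le p\le d$. This contradicts the hypothesis.

**Step 4: read off the conclusion.** So $p=0$ and $M\cong R^r$ with $r\ge1$, as $M\neq0$. Then $N^r\cong I$ has finite injective dimension, hence so does its direct summand $N$. $\blacksquare$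

(The last isomorphism also shows that $I=0$ never occurs under these hypotheses. The argument did not need to know this in advance.)

## 8. Theorem B from $n=j=d$

To obtain freeness directly from the weaker condition (4), we want Proposition 1 with $j=d$, which requires $\mu^d(N)\ne0$. This uses two published theorems.

**Fact (no gaps).** If $X\neq0$ is finitely generated, then $\mu^i(X)\ne0$ for every integer $i$ with $\operatorname{depth}X\le i\le\operatorname{id}X$ (for all $i\ge\operatorname{depth}X$ if $\operatorname{id}X=\infty$). See Fossum–Foxby–Griffith–Reiten, Publ. Math. IHÉS 45 (1975), and P. Roberts, Ann. Sci. ÉNS 9 (1976), 103–106.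

**Fact (Bass's conjecture).** If a nonzero finitely generated $R$-module of finite injective dimension exists, then $R$ is Cohen–Macaulay. This is due to Peskine–Szpiro, Hochster and Roberts; see Bruns–Herzog, Thm. 9.6.2 and Remark 9.6.4.

*Example for the first.* Over a DVR, $\operatorname{depth}k=0$ and $\operatorname{id}k=1$, and both $\mu^0(k)$ and $\mu^1(k)$ equal $1$.

**(1)⇒(2)⇒(3).** If $M\cong R^r$, then $\operatorname{Hom}_R(M,N)\cong N^r$ and $\operatorname{Ext}^i_R(M,N)=0$ for $i\ge1$. The second implication drops conditions.

**(3)⇒(4).** The condition $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$ follows from Bass's formula as in Step 1 of Section 7. The others hold because $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$.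

**(4)⇒(1), Step 1: $\mu^d(N)\ne0$.** Suppose $\mu^d(N)=0$. Since $\operatorname{depth}N\le d$, no gaps excludes $d\le\operatorname{id}N$, so $\operatorname{id}N<d$. In particular $N$ is a nonzero module of finite injective dimension, so $R$ is Cohen–Macaulay by Bass's conjecture. Bass's formula then gives $\operatorname{id}N=\operatorname{depth}R=d$, a contradiction.

**(4)⇒(1), Step 2: $M$ is free.** Condition (4) is exactly the hypothesis of Proposition 1 for $n=d$. With $j=d$, allowed by Step 1, it gives $\operatorname{pd}M\le0$, so $M\cong R^r$ with $r\ge1$.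

**(4)⇒(1), Step 3: $\operatorname{id}N<\infty$.** Now $\operatorname{Ext}^{d+1}_R(k,N)^r\cong\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$, so $\mu^{d+1}(N)=0$. As $\operatorname{depth}N\le d$, no gaps excludes $d+1\le\operatorname{id}N$, so $\operatorname{id}N\le d$.

**The depth version.** Suppose $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{depth}\operatorname{Ext}^i_R(M,N)\ge d-i+1$ for $1\le i\le d$. Then $\operatorname{Ext}^l_R(k,\operatorname{Ext}^i_R(M,N))=0$ for all $l\le d-i$, in particular for $l=d-i$. Together with $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$, from Bass's formula, this is (4). $\blacksquare$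

When the equivalent conditions hold, Bass's conjecture shows that $R$ is Cohen–Macaulay, and then $\operatorname{id}N=d$ by Bass's formula.

## 9. Theorem C: the modules $R\oplus R/(x_1,\dots,x_j)$

Let $R$ be Cohen–Macaulay of dimension $d\ge1$ with canonical module $\omega$, and let $1\le j\le d$. Choose an $R$-regular sequence $x=x_1,\dots,x_j$ in $\mathfrak m$, and put
$$M=R\oplus R/(x),\qquad N=\omega.$$

**Step 1: compute $\operatorname{Ext}^i_R(R/(x),\omega)$.** Since $\omega$ is maximal Cohen–Macaulay, $x$ is $\omega$-regular. We claim
$$\operatorname{Ext}^i_R(R/(x),\omega)=0\ \ (i\neq j),\qquad\operatorname{Ext}^j_R(R/(x),\omega)\cong\omega/x\omega.\tag{6}$$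
This can be read off the Koszul resolution of $R/(x)$. It also follows by induction on $j$, starting from the obvious case $j=0$ (empty sequence). Let $x'=x_1,\dots,x_{j-1}$. The exact sequence $0\to R/(x')\xrightarrow{x_j}R/(x')\to R/(x)\to0$ and the claim for $x'$ show that the only groups $\operatorname{Ext}^i_R(R/(x),\omega)$ that might be nonzero are those in
$$0\to\operatorname{Ext}^{j-1}_R(R/(x),\omega)\to\omega/x'\omega\xrightarrow{x_j}\omega/x'\omega\to\operatorname{Ext}^j_R(R/(x),\omega)\to0 .$$
As $x_j$ is regular on $\omega/x'\omega$, the first term vanishes and the last is $\omega/x\omega$.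

**Step 2: check the conditions.** As $j\ge1$, (6) gives $\operatorname{Hom}_R(R/(x),\omega)=0$. So $\operatorname{Hom}_R(M,\omega)\cong\omega$ has injective dimension $d$, and $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,\omega))=0$. For $i\ge1$ with $i\ne j$, $\operatorname{Ext}^i_R(M,\omega)=0$, so the conditions of (3) and (4) with index $i$ hold. For $i=j$, $\operatorname{Ext}^j_R(M,\omega)\cong\omega/x\omega$ is nonzero by Nakayama's lemma. It has depth exactly $d-j$, because each element of a regular sequence lowers the depth by one. So $\operatorname{Ext}^{d-j}_R(k,\operatorname{Ext}^j_R(M,\omega))\ne0$. Thus in (3), and likewise in (4), exactly the condition with $i=j$ fails.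

**Step 3: $M$ is not free.** The Koszul complex on $x$ is a minimal free resolution of $R/(x)$ of length $j$, so $\operatorname{pd}M=j\ge1$. $\blacksquare$

*Smallest instance.* For a DVR with $j=d=1$ and $x=t$, this is $M=R\oplus k$, $N=R$: $\operatorname{Hom}_R(M,R)\cong R$ has finite injective dimension, $\operatorname{Ext}^1_R(M,R)\cong k$ has depth $0=d-j$, and $M$ is not free.

**Remark (the hypothesis on $\operatorname{Hom}$ is also needed).** If $R$ is Cohen–Macaulay and not Gorenstein, then $M=N=R$ satisfies all the Ext vanishing, but $\operatorname{id}N=\infty$. So the conclusion on $N$ fails. If $R$ is a non-regular Cohen–Macaulay ring with canonical module $\omega$, take $N=\omega$ and let $M$ be the $d$-th syzygy of $k$. By the depth lemma $M$ is maximal Cohen–Macaulay. It is not free (in particular not zero), since otherwise $\operatorname{pd}k\le d$ and $R$ would be regular. All $\operatorname{Ext}^i_R(M,\omega)$ with $i\ge1$ vanish, as they do for every maximal Cohen–Macaulay module. So the conclusion on $M$ fails. For instance, for $R=k[x]/(x^2)$ this is $M=k$, $N=R=E$. Here $\operatorname{Hom}_R(k,R)\cong k$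 has infinite injective dimension: otherwise $k$ would be injective by Bass's formula, hence equal to its own injective hull $E=R$, which has length $2$.
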